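\title{Dense paths in invariant percolation on regular trees}

\begin{abstract}
Let $S$ be a bond percolation on the $d$-regular tree whose law is invariant under all automorphisms and in which each edge is open with probability $p$. Let $D_d(p)$ be the infimum, over all such $S$, of the essential supremum of the largest upper density of open edges along an infinite self-avoiding path. We prove that $D_d(p)\ge\frac{(d-1)p}{1+(d-2)p}>p$ for all $d\ge3$ and $0<p<1$, which answers a question of Benjamini and Gurel-Gurevich. We also prove sharper lower bounds, show that $D_d(p)=1$ exactly when $p\ge 2/d$, compute $D_d$ along two sequences tending to $0$ and to $2/d$, and find its asymptotics at these two points. The proof turns the absence of dense paths into an invariant labeling of half-edges that satisfies one inequality at each vertex and one at each edge, and averages these inequalities against a test function.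
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $T_d$ be the $d$-regular tree, with vertex set $V$. We write $x\sim y$ for adjacency and put $q=d-1$. A \emph{path} is a finite or infinite sequence of distinct vertices, each adjacent to the next; in a tree this only asks that the sequence never return at once along the edge it just crossed. A \emph{percolation} is a random function $S$ from the edges of $T_d$ to $\{0,1\}$, and the edges with $S=1$ are \emph{open}. It is \emph{invariant} if its law is preserved by the automorphism group $\operatorname{Aut}(T_d)$. This group acts transitively on directed edges, so every edge is open with the same probability $p$, the \emph{marginal} of $S$. For an infinite path $\overline{x}=(x_0,x_1,\dots)$ put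
\[
D(\overline{x})=\limsup_{n\to\infty}\frac1n\sum_{k=1}^nS(x_{k-1},x_k),\qquad D(S)=\sup_{\overline{x}}D(\overline{x}),
\]
the supremum being over all infinite paths. (The event $\{D(S)>a\}$ is a projection of a Borel set of pairs (configuration, path), hence measurable for the completed law of $S$.) Finally let
\[
D_d(p)=\inf_S\ \operatorname{ess\,sup}D(S),
\]
where $S$ ranges over invariant percolations with marginal $p$, and $\operatorname{ess\,sup}D(S)$ is the least $a$ with $\mathbb{P}(D(S)>a)=0$. Thus $D_d(p)$ measures how well an invariant percolation can spread out a fraction $p$ of open edges so that no path collects many of them.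

The function $D_d$ is nondecreasing: if $p'<p$, keep each open edge of $S$ independently with probability $p'/p$; the result is invariant, has marginal $p'$, and has fewer open edges on every path. Also $D_d(p)\ge p$: along one fixed path the averages have mean $p$ and lie in $[0,1]$, so $\mathbb{E}D(\overline{x})\ge p$ by Fatou's lemma. Benjamini and Gurel-Gurevich \cite{BG} ask whether $D_d(p)>p$ for all $d\ge3$ and $0<p<1$.

For $d=2$ there is no gain. The tree is a line, there are countably many infinite paths, and for independent edges the law of large numbers gives $D(S)=p$. For $d\ge3$ a path has a choice at every vertex. With independent edges the choice pays: a path that takes an open edge whenever one of the $q$ edges ahead is open has density $1-(1-p)^q>p$ almost surely. One therefore expects a positive answer. The difficulty is that a path chosen by looking at $S$ is no longer typical, and a dependent percolation can make it pay later for the open edges it has collected. If the open edges form an invariant random perfect matching (constructed in Section~\ref{sec:constr}), then $p=1/d$ and all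 $q$ edges following an open edge are closed, so that $D(S)\le\frac12$. The question is whether longer-range versions of this penalty can cancel the gain entirely.

\subsection{Results}

\begin{theorem}\label{thm:main}
For all $d\ge3$ and $0<p<1$,
\[
D_d(p)\ \ge\ \frac{(d-1)p}{1+(d-2)p}\ >\ p .
\]
\end{theorem}

The number $\beta=\frac{(d-1)p}{1+(d-2)p}$ satisfies $\frac{\beta}{1-\beta}=(d-1)\frac{p}{1-p}$: choosing the path multiplies the odds of an open edge by at least $d-1$.

The sharper bounds involve the function $F:\mathbb{R}\to\mathbb{R}$ defined by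
\begin{equation}\label{eq:F}
F(x)=\begin{cases}(2x+1)/d, & -1\le x\le0,\\ 1+qF(x-1), & x\ge0,\\ -F(-1-x), & x\le-1.\end{cases}
\end{equation}
By Lemma~\ref{lem:F} it is a well-defined increasing bijection. For integers $k\ge2$ put
\[
\alpha_k=\frac{1}{dF\big(\frac{k-1}{2}\big)},\qquad \beta_k=\frac{2F\big(\frac{k-2}{2}\big)}{1+dF\big(\frac{k-2}{2}\big)} .
\]

\begin{theorem}\label{thm:sharp}
Let $d\ge3$.
\begin{enumerate}
\item[(A)] For $0<p<1$,
\[
D_d(p)\ \ge\ \frac{1}{1+2F^{-1}\big(\frac{1}{dp}\big)}\ \ge\ \frac{(d-1)p}{1+(d-2)p}.
\]
\item[(B)] For $\frac1d\le p<\frac2d$,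
\[
D_d(p)\ \ge\ \frac{1+2s}{2+2s}\qquad\text{with}\quad s=F^{-1}\Big(\frac{p}{2-dp}\Big)\ge0 .
\]
Moreover, for $0<p<1$, we have $D_d(p)=1$ if and only if $p\ge\frac2d$.
\item[(C)] For every integer $k\ge2$ we have $D_d(\alpha_k)=\frac1k$ and $D_d(\beta_k)=1-\frac1k$, and the infimum defining $D_d$ is attained at these points. In particular, the bound of Theorem~\ref{thm:main} is an equality at $p=\frac{1}{2d-1},\frac1d,\frac{2}{d+1}$, with values $\frac13,\frac12,\frac23$.
\item[(D)] $D_d(p)\sim\dfrac{\log(d-1)}{2\log(1/p)}$ as $p\downarrow0$, and $1-D_d(p)\sim\dfrac{\log(d-1)}{2\log\frac{1}{2/d-p}}$ as $p\uparrow\frac2d$.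
\end{enumerate}
\end{theorem}

We do not give a formula for $D_d(p)$ at every $p$; the exact values proved are those in (C), together with $D_d(p)=1$ for $p\ge2/d$.

In Section~\ref{sec:pot} we show that a percolation without dense paths carries an invariant \emph{potential}, a labeling of half-edges subject to local inequalities. Section~\ref{sec:avg} averages these inequalities against a test function and proves Theorem~\ref{thm:main}. Section~\ref{sec:constr} runs the argument backward and builds percolations from prescribed laws of labels. These examples dictate the two test functions of Section~\ref{sec:test}, and Section~\ref{sec:proof} assembles Theorem~\ref{thm:sharp}.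

\section{Potentials on half-edges}\label{sec:pot}

From now on $d\ge3$. Fix a target density $0<c<1$ and put
\[
\kappa=\frac{1-c}{c},\qquad\text{so that}\quad c=\frac{1}{1+\kappa}.
\]
Give an open edge the weight $\kappa$ and a closed edge the weight $-1$; that is, $w=(1+\kappa)S-1$. A finite path has positive total weight exactly when more than a fraction $c$ of its edges are open. The condition $D(S)\le c$ concerns uncountably many infinite paths, while invariance only compares the laws seen from different edges. We therefore look for a local certificate of this condition. Think of the directed edge $(y,x)$ as the half of the edge $\{x,y\}$ that is attached to $y$.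

\begin{definition}
A \emph{$\kappa$-potential} for a configuration $S$ is a real function $\varphi$ on directed edges such that
\begin{enumerate}
\item[(V)] $\varphi(y,x)+\varphi(y,z)\le0$ for every vertex $y$ and all distinct neighbors $x,z$ of $y$;
\item[(E)] $\varphi(x,y)+\varphi(y,x)\ge w(x,y)$ for every edge $\{x,y\}$.
\end{enumerate}
We call $\varphi(y,x)$, $x\sim y$, the \emph{labels at} $y$.
\end{definition}

\begin{lemma}\label{lem:tel}
If a configuration $S$ has a bounded $\kappa$-potential, then $D(S)\le\frac1{1+\kappa}$.
\end{lemma}

\begin{proof}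
Along a path, bound each weight by (E) and group the labels by vertex:
\[
\sum_{k=1}^n w(x_{k-1},x_k)\le\varphi(x_0,x_1)+\varphi(x_n,x_{n-1})+\sum_{k=1}^{n-1}\big[\varphi(x_k,x_{k-1})+\varphi(x_k,x_{k+1})\big].
\]
Since $x_{k-1}\ne x_{k+1}$, each bracket is at most $0$ by (V). So $(1+\kappa)\sum_{k\le n}S(x_{k-1},x_k)-n\le2\sup|\varphi|$ for all $n$.
\end{proof}

\begin{example}\label{ex:match}
Let the open edges form a perfect matching and let $\kappa=1$. Label both halves of each open edge by $\frac12$ and both halves of each closed edge by $-\frac12$. Then (E) holds with equality, and two labels at a vertex sum to $0$ or $-1$. Lemma~\ref{lem:tel} returns the bound $D(S)\le\frac12$.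
\end{example}

The use of a potential in the opposite direction is already visible in the following count.

\begin{example}\label{ex:count}
Suppose that $\varphi$ is a $\kappa$-potential for $S$ and that the joint law of $(S,\varphi)$ is invariant. By (V), at most one of the $d$ labels at a vertex is positive. These labels have the same law, so each is positive with probability at most $1/d$. By (E) and $\kappa>0$, an open edge has at least one positive label. Hence $p\le2/d$.
\end{example}

All our lower bounds refine this count. To use it we need a converse to Lemma~\ref{lem:tel}. The raw material is the best total weight of a path that starts with a given directed edge: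
\[
h(x,y)=\sup\Big\{\sum_{k=1}^nw(x_{k-1},x_k):\ n\ge1,\ (x_0,\dots,x_n)\text{ a path},\ x_0=x,\ x_1=y\Big\}.
\]
This is a supremum over countably many paths, so it is a measurable function of $S$ with values in $[-1,\infty]$. Put $g=\max(h,0)$. The \emph{successors} of $(x,y)$ are the $q$ directed edges $(y,z)$ with $z\sim y$, $z\ne x$. Separating $n=1$ from $n\ge2$ gives
\begin{equation}\label{eq:rec}
h(x,y)=w(x,y)+\max_{z\sim y,\,z\ne x}g(y,z).
\end{equation}
For a fixed configuration, $D(S)<c$ bounds the partial sums along each infinite path separately, whereas $h<\infty$ is a uniform bound over all paths from one edge. Invariance closes this gap.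

\begin{lemma}\label{lem:h}
Let $S$ be invariant with $\operatorname{ess\,sup}D(S)<c$. Then almost surely $h(e)<\infty$ for all directed edges $e$.
\end{lemma}

\begin{proof}
If $e'$ is a successor of $e$, then $\{h(e')=\infty\}\subset\{h(e)=\infty\}$ by \eqref{eq:rec}. An automorphism carries $e$ to $e'$, so the two events have the same probability and hence differ by a null set. There are countably many pairs $(e,e')$, so almost surely the following holds: whenever $h(e)=\infty$, every successor $e'$ of $e$ has $h(e')=\infty$.

On this event suppose $h(e)=\infty$. Choose a finite path of positive weight that starts with $e$. Each of its directed edges is a successor of the previous one, so any successor $e'$ of its last edge has $h(e')=\infty$, and we can append a finite path of positive weight that starts with $e'$. Iterating, we obtain an infinite path and times $N_1<N_2<\cdots$ such that more than $cN_i$ of the first $N_i$ edges are open. Thus $D(S)\ge c$, an event of probability $0$. Hence $\mathbb{P}(h(e)=\infty)=0$ for each $e$.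
\end{proof}

By \eqref{eq:rec}, $w(x,y)\le g(x,y)-\max_{z\ne x}g(y,z)$. For paths that cross the edge from $x$ to $y$ this is the splitting we want, with label $g(x,y)$ at $x$ and label $-\max_{z\ne x}g(y,z)$ at $y$. But a label must serve both directions of travel: the half-edge $(y,x)$ receives the candidate $g(y,x)$ from paths leaving $y$ through it and the candidate $-\max_{z\ne x}g(y,z)$ from paths arriving through it. We take the average.

\begin{proposition}\label{prop:pot}
Let $S$ be invariant with $\operatorname{ess\,sup}D(S)<c$. There is a random real function $\varphi$ on directed edges such that the law of $(S,\varphi)$ is invariant and $\varphi$ is almost surely a $\kappa$-potential for $S$.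
\end{proposition}

\begin{proof}
On the almost sure event of Lemma~\ref{lem:h} set
\[
\varphi(y,x)=\tfrac12\Big[g(y,x)-\max_{z\sim y,\,z\ne x}g(y,z)\Big],
\]
and set $\varphi=0$ off it. The event and the formula refer only to $S$ and the tree structure, so $\varphi$ is a function of $S$ that commutes with automorphisms, and $(S,\varphi)$ is invariant. For distinct neighbors $x,z$ of $y$,
\[
2\varphi(y,x)+2\varphi(y,z)=\Big[g(y,x)-\max_{u\ne z}g(y,u)\Big]+\Big[g(y,z)-\max_{u\ne x}g(y,u)\Big]\le0,
\]
because $x$ competes in the first maximum and $z$ in the second. This is (V). For an edge $\{x,y\}$,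
\[
2\varphi(x,y)+2\varphi(y,x)=\Big[g(x,y)-\max_{z\ne x}g(y,z)\Big]+\Big[g(y,x)-\max_{u\ne y}g(x,u)\Big],
\]
and each bracket is at least $w(x,y)$ by \eqref{eq:rec} and $g\ge h$. This is (E).
\end{proof}

\section{Averaging, and the proof of Theorem~\ref{thm:main}}\label{sec:avg}

Call $c\in(0,1)$ \emph{admissible for $p$} if some invariant percolation with marginal $p$ has $\operatorname{ess\,sup}D(S)<c$. Every $c$ with $D_d(p)<c<1$ is admissible. Hence, to prove $D_d(p)\ge\beta$ for some $\beta\le1$, it suffices to show that every admissible $c$ satisfies $c\ge\beta$.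

Example~\ref{ex:count} looks at the labels through the function $\mathbf 1_{u>0}$. The next lemma allows any nondecreasing function $f$ that is large on edges, conditions (i) and (ii), and small at vertices, condition (iii).

\begin{lemma}\label{lem:test}
Let $c$ be admissible for $p$, let $\kappa=\frac{1-c}{c}$, let $\lambda\in\mathbb{R}$, and let $f:\mathbb{R}\to\mathbb{R}$ be nondecreasing with
\begin{enumerate}
\item[(i)] $f(u)+f(v)\ge0$ whenever $u+v\ge-1$;
\item[(ii)] $f(u)+f(v)\ge1$ whenever $u+v\ge\kappa$;
\item[(iii)] $f(t)+qf(-t)\le\lambda$ for all $t\ge0$.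
\end{enumerate}
Then $p\le2\lambda/d$.
\end{lemma}

\begin{proof}
Take $S$ with marginal $p$ and $\operatorname{ess\,sup}D(S)<c$, and $\varphi$ as in Proposition~\ref{prop:pot}. The construction gives no integrability of $f(\varphi)$, so we truncate. For $T>0$ let $\tau(u)=\max(-T,\min(T,u))$, an odd, nondecreasing, $1$-Lipschitz function, and let $\varphi_T=\tau\circ\varphi$. If $u\le-v$ then $\tau(u)\le-\tau(v)$, so $\varphi_T$ satisfies (V). If $u\ge-v-1$ then $\tau(u)\ge\tau(-v-1)\ge-\tau(v)-1$, so the two labels of $\varphi_T$ on any edge sum to at least $-1$. Only the stronger inequality on open edges can be lost, and it survives where nothing is truncated. Fix an edge $\{x,y\}$ and let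
\[
G_T=\{S(x,y)=1,\ |\varphi(x,y)|\le T,\ |\varphi(y,x)|\le T\}.
\]
On $G_T$ we have $\varphi_T(x,y)+\varphi_T(y,x)\ge\kappa$, so (i) and (ii) give
\begin{equation}\label{eq:edge}
f(\varphi_T(x,y))+f(\varphi_T(y,x))\ge\mathbf 1_{G_T}.
\end{equation}
At the vertex $y$ let $t=\max(0,\max_{z\sim y}\varphi_T(y,z))$. If $t>0$, one label equals $t$ and by (V) the other $q$ are at most $-t$. If $t=0$, all labels are at most $0$. In both cases monotonicity and (iii) give
\begin{equation}\label{eq:vertex}
\sum_{z\sim y}f(\varphi_T(y,z))\le f(t)+qf(-t)\le\lambda .
\end{equation}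
The variables $f(\varphi_T(e))$ take values in $[f(-T),f(T)]$ and, by transitivity on directed edges, have a common mean $m$. Then \eqref{eq:edge} gives $\mathbb{P}(G_T)\le2m$ and \eqref{eq:vertex} gives $dm\le\lambda$. Since $\varphi$ is finite, $\mathbb{P}(G_T)\to p$ as $T\to\infty$.
\end{proof}

The choice $f=\mathbf 1_{u>0}$, $\lambda=1$ gives $p\le2/d$ and ignores the sizes of the labels. The sizes are constrained as follows. An open edge needs positive labels of total size at least $\kappa$. A label $t>0$ forces $q$ labels at most $-t$ at the same vertex, so the labels at that vertex sum to at most $-(d-2)t$. And the labels cannot be very negative on average, because they sum to at least $-1$ on every edge. At a vertex with labels $t,-t,\dots,-t$ the functions $u$ and $u^+=\max(u,0)$ sum to $-(d-2)t$ and $t$, so the combination $u+(d-2)u^+$ sums to $0$ whatever $t$ is. This is the test function for Theorem~\ref{thm:main}.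

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c$ be admissible for $p$ and let
\begin{equation}\label{eq:f1}
f(u)=\frac{u+\frac12+(d-2)u^+}{1+q\kappa},
\end{equation}
which is increasing. If $u+v\ge-1$, then $(1+q\kappa)(f(u)+f(v))\ge u+v+1\ge0$. If $u+v\ge\kappa$, then also $u^++v^+\ge\kappa$, so $(1+q\kappa)(f(u)+f(v))\ge\kappa+1+(d-2)\kappa=1+q\kappa$. For $t\ge0$,
\[
(1+q\kappa)\big(f(t)+qf(-t)\big)=t+\tfrac12+(d-2)t+q\big(\tfrac12-t\big)=\tfrac d2 .
\]
Lemma~\ref{lem:test} with $\lambda=\frac{d}{2(1+q\kappa)}$ gives $p(1+q\kappa)\le1$, that is, $\kappa\le\frac{1-p}{qp}$, and so $c=\frac1{1+\kappa}\ge\frac{qp}{qp+1-p}=\frac{(d-1)p}{1+(d-2)p}$. This proves the first inequality. For the second,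
\[
\frac{(d-1)p}{1+(d-2)p}-p=\frac{(d-2)p(1-p)}{1+(d-2)p}>0.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $d\ge3$ enters through the factor $d-2$; for $d=2$ the bound is $p$. Invariance enters in Lemmas~\ref{lem:h} and~\ref{lem:test}, both times to equate the laws seen from two directed edges. Equal marginals on undirected edges would not suffice. Orient all edges toward a fixed end of $T_d$, so that each vertex has one parent and $q$ children, and let $\ell:V\to\mathbb{Z}$ increase by $1$ from child to parent. Let $(B_n)_{n\in\mathbb{Z}}$ be independent Bernoulli variables of mean $p$, and open the edge from $x$ to its parent when $B_{\ell(x)}=1$. Automorphisms fixing the end shift $\ell$ by a constant, so they preserve the law, and every edge is open with probability $p$. But a path cannot step up after a step down, so it eventually reads $B_n,B_{n+1},\dots$ or $B_n,B_{n-1},\dots$, and $D(S)=p$ almost surely.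
\end{remark}

\section{Percolations with prescribed potential}\label{sec:constr}

To see how far Lemma~\ref{lem:test} can be pushed, we build percolations for which \eqref{eq:edge} and \eqref{eq:vertex} can be equalities: at each vertex the labels will be exactly $t,-t,\dots,-t$, and on each edge they will sum exactly to $\kappa$ or to $-1$. We first collect the properties of $F$, whose values will appear as normalizing constants.

\begin{lemma}\label{lem:F}
The function $F$ in \eqref{eq:F} is well defined and has the following properties.
\begin{enumerate}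
\item[(a)] $F$ is a continuous, strictly increasing bijection of $\mathbb{R}$, and $F(-1-x)=-F(x)$ for all $x$.
\item[(b)] For integers $n\ge0$, $F$ is linear with slope $2q^n/d$ on $[n-1,n]$. Hence $F$ is convex on $[-1,\infty)$, and $F(x)\ge(1+2qx)/d$ for $x\ge0$, with equality on $[0,1]$.
\item[(c)] For integers $n\ge0$, $F(n)=1+q+\dots+q^{n-1}+q^n/d$ and $F(n-\frac12)=1+q+\dots+q^{n-1}$.
\item[(d)] $q^{x-1}/d\le F(x)\le2q^{x+1}$ for $x\ge0$.
\item[(e)] $F(z)-qF(z-1)\ge1$ for all real $z$, with equality for $z\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}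
At $0$ the first two formulas give $1/d$ and $1-q/d=1/d$; at $-1$ the first and third give $-1/d$. The recursion carries continuity from $[-1,n]$ to $[0,n+1]$ and multiplies slopes by $q$, which gives (b) and (a) on $[-1,\infty)$; the line $(1+2qx)/d$ extends the piece on $[0,1]$ and lies below the convex function. The identity in (a) holds on $[-1,0]$ by the linear formula and elsewhere by the third formula, and it carries the rest of (a) to $(-\infty,-1]$. Part (c) follows by induction from $F(0)=1/d$ and $F(-\frac12)=0$. For (d) let $n=\lfloor x\rfloor$; then $F(x)\ge F(n)\ge q^n/d$, and $F(x)\le F(n+1)\le1+q+\dots+q^{n+1}\le2q^{n+1}$ since $q\ge2$. For (e) let $z<0$. By (a) and the recursion at $-z>0$,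
\[
F(z)-qF(z-1)=-F(-1-z)+qF(-z)=q+(q^2-1)F(-1-z).
\]
Since $F(-1-z)\ge F(-1)=-1/d$ and $q^2-1=(q-1)d$, this is at least $q-(q-1)=1$.
\end{proof}

Suppose we prescribe the law $\mu$ of the value $t$ at a vertex and the joint law $\pi$ of the two labels on an edge. Both determine the law of a single label, and the two answers must agree. On a tree nothing else is required, because the labeling can be grown one vertex at a time.

\begin{lemma}\label{lem:build}
Let $\kappa>0$, let $\mu$ be a finitely supported probability on $[0,\infty)$, and let
\[
\nu(a)=\frac1d\sum_t\mu(t)\big(\mathbf 1_{a=t}+q\,\mathbf 1_{a=-t}\big).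
\]
Let $\pi$ be a probability on $\mathbb{R}^2$ that is symmetric in the two coordinates, has both marginals equal to $\nu$, and is supported on $\{u+v\ge-1\}$. Then there is an invariant percolation $S$ with marginal $p=\pi(u+v\ge\kappa)$ and $D(S)\le\frac1{1+\kappa}$ surely.
\end{lemma}

\begin{proof}
Let $A$ be the finite support of $\nu$. Let $\rho$ be the law on $A^d$ of the vector with entry $t$ at a uniformly chosen position and $-t$ elsewhere, where $t$ has law $\mu$. It is invariant under permutations of coordinates, and each coordinate has law $\nu$. For a finite connected set $W\subset V$, define a weight on labelings $(\varphi(y,x))_{y\in W,\,x\sim y}$ with values in $A$ by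
\[
P_W(\varphi)=\prod_{y\in W}\rho\big(\varphi(y,\cdot)\big)\prod_{\{x,y\}\subset W,\ x\sim y}\frac{\pi\big(\varphi(x,y),\varphi(y,x)\big)}{\nu(\varphi(x,y))\,\nu(\varphi(y,x))}.
\]
By the symmetries of $\rho$ and $\pi$, the formula needs no ordering of neighbors or of endpoints, so automorphisms permute the $P_W$. For a single vertex, $P_W=\rho$ is a probability. Let $x\notin W$ be adjacent to $W$. As $T_d$ is a tree, $x$ has exactly one neighbor $y$ in $W$; put $a=\varphi(y,x)$. Summing $P_{W\cup\{x\}}$ over the labels at $x$ multiplies $P_W$ by
\[
\sum_{b\in A}\nu(b)\,\frac{\pi(a,b)}{\nu(a)\nu(b)}=\frac{\nu(a)}{\nu(a)}=1 .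
\]
Any finite connected $W'\supset W$ is reached from $W$ by such steps, so the $P_W$ are probabilities and each is the marginal of the larger ones. By Kolmogorov's extension theorem, such a consistent family is the family of marginals of a unique probability on labelings of all directed edges, and uniqueness makes it invariant. For $W=\{x,y\}$, summing out the other labels shows that $(\varphi(x,y),\varphi(y,x))$ has law $\pi$.

Let $S(x,y)=1$ exactly when $\varphi(x,y)+\varphi(y,x)\ge\kappa$. This percolation is invariant with marginal $p$. Almost surely, two labels at any vertex sum to $0$ or $-2t$, and the labels on any edge sum to at least $-1$, and to at least $\kappa$ if it is open. So $\varphi$ is a bounded $\kappa$-potential, and Lemma~\ref{lem:tel} applies. On the remaining invariant null set put $S\equiv0$.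
\end{proof}

We describe $\mu$ by unnormalized \emph{weights} with total $Z$, and $\nu$, $\pi$ by \emph{masses} with total $dZ$. A weight $m$ at $t>0$ gives mass $m$ to the label $t$ and mass $qm$ to the label $-t$; a weight $m$ at $0$ gives mass $dm$ to the label $0$. To \emph{pair} two labels $a\ne b$ of equal mass $m$ is to put mass $m$ at $(a,b)$ and mass $m$ at $(b,a)$; to pair $a$ with itself is to put its mass at $(a,a)$. If every label is paired exactly once, then $\pi$ is symmetric with marginals $\nu$. For instance, let $\kappa=2$, with weight $1$ at $t=1$ and weight $q/d$ at $t=0$. The labels $1,-1,0$ have masses $1,q,q$. Pair $1$ with itself (sum $2$, open) and $-1$ with $0$ (sum $-1$, closed). The total mass is $1+2q=2d-1$, so $p=\frac1{2d-1}$ and $D(S)\le\frac13$.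

\begin{proposition}\label{prop:constr}
For every integer $k\ge2$ there is an invariant percolation with marginal $\alpha_k$ and $D(S)\le\frac1k$ surely, and one with marginal $\beta_k$ and $D(S)\le1-\frac1k$ surely.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:build} and evaluate $Z$ by Lemma~\ref{lem:F}(c).

\emph{First family:} $\kappa=k-1$, so $\frac1{1+\kappa}=\frac1k$. Put $t_j=\frac\kappa2-j$.

Let $k=2r+2$ with $r\ge0$. Give weight $q^j$ to $t_j=r+\frac12-j$ for $0\le j\le r$. The label $t_j$ has mass $q^j$ and $-t_j$ has mass $q^{j+1}$. Pair $t_0$ with itself (sum $\kappa$), $-t_j$ with $t_{j+1}$ for $0\le j<r$ (masses $q^{j+1}$, sum $-1$), and $-t_r=-\frac12$ with itself (sum $-1$). Here $Z=1+q+\dots+q^r=F(r+\frac12)$.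

Let $k=2r+1$ with $r\ge1$. Give weight $q^j$ to $t_j=r-j$ for $0\le j\le r-1$, and weight $q^r/d$ to $0$. Pair $t_0$ with itself (sum $\kappa$), $-t_j$ with $t_{j+1}$ for $0\le j\le r-2$ (masses $q^{j+1}$, sum $-1$), and $-t_{r-1}=-1$ with $0$ (masses $q^r$, sum $-1$). Here $Z=1+q+\dots+q^{r-1}+q^r/d=F(r)$.

In both cases $Z=F(\frac{k-1}2)$, and the only open pair is $(t_0,t_0)$, of mass $1$. So $p=\frac1{dZ}=\alpha_k$.

\emph{Second family:} $\kappa=\frac1{k-1}$, so $\frac1{1+\kappa}=1-\frac1k$.

Let $k-1=2r$ with $r\ge1$. Give weight $1$ to $0$ and weight $dq^{j-1}$ to $t_j=j\kappa$ for $1\le j\le r$. Pair $0$ with $t_1$ (masses $d$, sum $\kappa$), $-t_j$ with $t_{j+1}$ for $1\le j<r$ (masses $dq^j$, sum $\kappa$), and $-t_r=-\frac12$ with itself (sum $-1$). Here $Z=1+d(1+q+\dots+q^{r-1})=1+dF(r-\frac12)$, and the open pairs have total mass $2d(1+q+\dots+q^{r-1})=2(Z-1)$.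

Let $k-1=2r+1$ with $r\ge0$. Give weight $2q^j$ to $t_j=(j+\frac12)\kappa$ for $0\le j\le r$. Pair $t_0$ with itself (mass $2$, sum $\kappa$), $-t_j$ with $t_{j+1}$ for $0\le j<r$ (masses $2q^{j+1}$, sum $\kappa$), and $-t_r=-\frac12$ with itself (sum $-1$). Here $Z=2(1+q+\dots+q^r)$, which equals $1+(1+q)(1+q+\dots+q^{r-1})+q^r=1+dF(r)$. The open pairs have total mass $2+4(q+\dots+q^r)=2(Z-1)$.

In both cases $Z=1+dF(\frac{k-2}2)$ and $p=\frac{2(Z-1)}{dZ}=\beta_k$.
\end{proof}

These percolations are easy to picture by following the positive label out of each vertex. In the first family, a vertex with value $t_j$ points to a vertex with value $t_{j-1}$, and vertices with value $t_0$ point to each other across the open edges; two open edges on a path are separated by at least $k-1$ closed ones. In the second family, the open clusters are balls of radius $r$ around a vertex (if $k-1=2r$) or around an edge (if $k-1=2r+1$); they cover $V$ and have diameter $k-1$. Such a ball has $Z$ vertices and $Z-1$ edges, hence average degree $dp=2(Z-1)/Z<2$, which explains the threshold $2/d$. For $k=2$ both families give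 the perfect matching with the labels of Example~\ref{ex:match}.

\section{Two sharper test functions}\label{sec:test}

We now want test functions for which the bound $p\le2\lambda/d$ is attained by the percolations just built. For this, \eqref{eq:edge} and \eqref{eq:vertex} must be equalities on the labels that occur, and these equalities nearly determine $f$.

\subsection{Low density}

In the first family the closed edges carry many pairs with sum $-1$. We impose equality in (i) for all such pairs, $f(-1-x)=-f(x)$, and equality in (iii) for all $t\ge0$. Together these give $f(t)=\lambda-qf(-t)=\lambda+qf(t-1)$. So $f/\lambda$ obeys the last two rules of \eqref{eq:F} and is determined by its values on $[-1,0]$, where consistency at $0$ forces $f(0)=\lambda/d$. The linear choice on $[-1,0]$ gives $f=\lambda F$, which on $[-1,1]$ is a multiple of the function \eqref{eq:f1}. The open pair $(\frac\kappa2,\frac\kappa2)$ fixes $\lambda$, and convexity shows that it is the worst case of (ii).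

\begin{lemma}\label{lem:low}
If $c$ is admissible for $p$ and $\kappa=\frac{1-c}c$, then $p\le\dfrac1{dF(\kappa/2)}$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:test} to $f=\lambda F$ with $\lambda=\frac1{2F(\kappa/2)}>0$. If $u+v\ge-1$, then $F(v)\ge F(-1-u)=-F(u)$, which is (i). For $t\ge0$ we have $F(t)+qF(-t)=F(t)-qF(t-1)=1$, which is (iii). For (ii) we must show $F(u)+F(v)\ge2F(\kappa/2)$ when $u+v\ge\kappa$, and by monotonicity and symmetry we may assume $u+v=\kappa$ and $v\le u$. If $v\ge-1$, this is convexity on $[-1,\infty)$. If $v<-1$, put $z=-1-v>0$, so that $u=z+\kappa+1$ and $F(v)=-F(z)$. The increment of a convex function over an interval of fixed length does not decrease as the interval moves right, so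
\[
F(u)+F(v)=F(z+\kappa+1)-F(z)\ge F(\kappa)-F(-1)=F(\kappa)+F(0)\ge2F(\kappa/2).\qedhere
\]
\end{proof}

\subsection{High density}

As $c\uparrow1$ the bound of Lemma~\ref{lem:low} tends to $\frac1{dF(0)}=1$, so it misses the threshold $2/d$. In the second family the repeated pairs are the open ones, $(-a,a+\kappa)$. Equality in (ii) for such a pair and in (iii) at $t=a+\kappa$ gives
\[
f(-a)=(1-\lambda)+qf(-a-\kappa),
\]
which is the recursion of $F$ again, with step $\kappa$ and scale $1-\lambda$. This suggests $f(x)=(1-\lambda)F(x/\kappa+s)$ on $[-1,0]$. The closed pair $(-\frac12,-\frac12)$ requires $f(-\frac12)=0$, hence $2s+1=1/\kappa$. Outside $[-1,0]$ we extend $f$ by the same two rules as before, and the consistency condition $f(0)=\lambda/d$ fixes $\lambda$. Conditions (i) and (iii) then come for free. But $f$ need not be convex on $[-1,0]$, and (ii) has to be checked by cases.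

\begin{lemma}\label{lem:high}
If $c\ge\frac12$ is admissible for $p$ and $s=\frac{2c-1}{2(1-c)}$, then $p\le\dfrac{2F(s)}{1+dF(s)}<\dfrac2d$.
\end{lemma}

\begin{proof}
Since $c\ge\frac12$, we have $0<\kappa\le1$, and $s=\frac{1-\kappa}{2\kappa}\ge0$. Put $\lambda=\frac{dF(s)}{1+dF(s)}$. Then $(1-\lambda)F(s)=\lambda/d$, and $\frac12\le\lambda<1$ because $dF(s)\ge dF(0)=1$. Define
\[
f(x)=\begin{cases}(1-\lambda)F(x/\kappa+s), & -1\le x\le0,\\ \lambda+qf(x-1), & x\ge0,\\ -f(-1-x), & x\le-1.\end{cases}
\]
From $2s+1=1/\kappa$ we get $\frac{-1-x}\kappa+s=-1-\big(\frac x\kappa+s\big)$, so $f(-1-x)=-f(x)$ on $[-1,0]$ by Lemma~\ref{lem:F}(a). In particular $f(0)=\lambda/d$ and $f(-1)=-\lambda/d$, which agrees with the second formula at $0$, since $\lambda-q\lambda/d=\lambda/d$, and with the third at $-1$. As for $F$, it follows that $f$ is continuous and increasing and satisfies $f(-1-x)=-f(x)$ for all real $x$; we refer to this identity as oddness. If $u+v\ge-1$ then $f(v)\ge f(-1-u)=-f(u)$, which is (i). Oddness turns the second formula into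
\begin{equation}\label{eq:iii}
f(t)=\lambda-qf(-t)\qquad(t\ge0),
\end{equation}
which is (iii). For (ii), by monotonicity and symmetry it suffices to show $f(u)+f(v)\ge1$ when $u+v=\kappa$ and $u\ge v$.

\emph{Case 1: $v\ge0$.} Then $u,v\in[0,\kappa]$, and \eqref{eq:iii} gives $f(u)+f(v)=2\lambda-q\big(f(-u)+f(-v)\big)$. On $[-\kappa,0]\subset[-1,0]$ the argument $x/\kappa+s$ is at least $s-1\ge-1$, so $f$ is convex there. The points $-u,-v$ lie in this interval and have the same sum as its endpoints, so $f(-u)+f(-v)\le f(0)+f(-\kappa)$. Since $s\ge0$, we have $qF(s-1)=F(s)-1$, that is, $qf(-\kappa)=f(0)-(1-\lambda)$. Therefore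
\[
q\big(f(0)+f(-\kappa)\big)=(q+1)\frac\lambda d-1+\lambda=2\lambda-1,
\]
and $f(u)+f(v)\ge1$.

In the remaining cases $v=-a<0$ and $u=\kappa+a$. By \eqref{eq:iii} at $t=u$, we must show
\begin{equation}\label{eq:goal}
f(-a)-qf(-\kappa-a)\ge1-\lambda .
\end{equation}

\emph{Case 2: $\kappa+a\le1$.} Both arguments lie in $[-1,0]$, and the left side is $(1-\lambda)\big(F(z)-qF(z-1)\big)$ with $z=s-a/\kappa$. Lemma~\ref{lem:F}(e) gives \eqref{eq:goal}.

\emph{Case 3: $a\le1<\kappa+a$.} Let $b=\kappa+a-1\in(0,\kappa]$. By oddness the left side of \eqref{eq:goal} is $qf(b)-f(b-\kappa)$. By \eqref{eq:iii} at $t=\kappa-b$ and Case 1 for the pair $b,\kappa-b$,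
\[
qf(b-\kappa)=\lambda-f(\kappa-b)\le\lambda-1+f(b).
\]
So the left side is at least $\big(q-\frac1q\big)f(b)+\frac{1-\lambda}q$. Now $df(b)\ge df(0)=\lambda\ge1-\lambda$ and $q-\frac1q=\frac{(q-1)d}q$, so this is at least $\frac{q-1}q(1-\lambda)+\frac{1-\lambda}q=1-\lambda$.

\emph{Case 4: $a>1$.} By oddness the left side is $qf(\kappa+a-1)-f(a-1)$. By monotonicity, $q\ge2$ and $f(\kappa)>0$, it is at least $(q-1)f(\kappa+a-1)\ge f(\kappa)$. Case 1 for the pair $\kappa,0$ gives $f(\kappa)\ge1-\lambda/d\ge1-\lambda$.

Lemma~\ref{lem:test} now gives $p\le2\lambda/d$, which is the claim.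
\end{proof}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:proof}

\begin{proof}[Part (A)]
Let $\xi=F^{-1}(\frac1{dp})$, which is positive because $\frac1{dp}>\frac1d=F(0)$. If $c$ is admissible for $p$, Lemma~\ref{lem:low} gives $F(\kappa/2)\le\frac1{dp}$, so $\kappa\le2\xi$ and $c=\frac1{1+\kappa}\ge\frac1{1+2\xi}$. This is the first inequality. By Lemma~\ref{lem:F}(b), $\frac1{dp}=F(\xi)\ge\frac{1+2q\xi}d$, so $2\xi\le\frac{1-p}{qp}$ and $\frac1{1+2\xi}\ge\frac{qp}{qp+1-p}$.
\end{proof}

The last step is an equality exactly when $\xi\le1$, so (A) improves on Theorem~\ref{thm:main} precisely for $p<\frac1{dF(1)}=\frac1{2d-1}$.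

\begin{proof}[Part (B), lower bounds]
Let $p\ge\frac1d$ and $D_d(p)<c<1$. The bound of Theorem~\ref{thm:main} is increasing in $p$ and equals $\frac12$ at $p=\frac1d$, so $c>\frac12$. Lemma~\ref{lem:high} applies with $s_c=\frac{2c-1}{2(1-c)}$. It gives $p<\frac2d$; so if $p\ge\frac2d$ there is no such $c$, and $D_d(p)=1$. For $\frac1d\le p<\frac2d$ it gives $p\le(2-dp)F(s_c)$, hence $s_c\ge s=F^{-1}(\frac p{2-dp})$, and $s\ge0$ because $\frac p{2-dp}\ge\frac1d$. Since $2+2s_c=\frac1{1-c}$, we get $c=1-\frac1{2+2s_c}\ge\frac{1+2s}{2+2s}$. Let $c\downarrow D_d(p)$; if $D_d(p)=1$ there is nothing to prove.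
\end{proof}

\begin{proof}[Part (C)]
For $p=\alpha_k$ we have $F^{-1}(\frac1{dp})=\frac{k-1}2$, and (A) gives $D_d(\alpha_k)\ge\frac1k$. For $p=\beta_k$ put $s=\frac{k-2}2$. Then
\begin{equation}\label{eq:gap}
2-d\beta_k=\frac2{1+dF(s)}>0,
\end{equation}
so $\frac{\beta_k}{2-d\beta_k}=F(s)\ge\frac1d$, which means $\frac1d\le\beta_k<\frac2d$, and (B) gives $D_d(\beta_k)\ge\frac{1+2s}{2+2s}=1-\frac1k$. The percolations of Proposition~\ref{prop:constr} have $\operatorname{ess\,sup}D(S)$ at most these lower bounds, so both are equalities and the infimum is attained. From $F(\frac12)=1$ and $F(1)=\frac{2d-1}d$ we get $\alpha_3=\frac1{2d-1}$, $\alpha_2=\frac1d$ and $\beta_3=\frac2{d+1}$. At these points the odds $(d-1)\frac p{1-p}$ equal $\frac12$, $1$ and $2$, so the bound of Theorem~\ref{thm:main} equals $\frac13$, $\frac12$ and $\frac23$.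
\end{proof}

\begin{proof}[Part (B), converse]
By \eqref{eq:gap}, $\beta_k\uparrow\frac2d$. If $p<\frac2d$, choose $k$ with $p\le\beta_k$; monotonicity of $D_d$ and (C) give $D_d(p)\le1-\frac1k<1$.
\end{proof}

\begin{proof}[Part (D)]
By Lemma~\ref{lem:F}(d), $\log F(x)=x\log q+O(1)$ for $x\ge0$, with $d$ fixed. Hence $\alpha_k\downarrow0$ and $\log\frac1{\alpha_k}=\frac k2\log q+O(1)$. For $\alpha_{k+1}\le p\le\alpha_k$ we thus have $\log\frac1p=\frac k2\log q+O(1)$, while monotonicity and (C) give $\frac1{k+1}\le D_d(p)\le\frac1k$. As $p\downarrow0$ we have $k\to\infty$, and $D_d(p)\log\frac1p\to\frac12\log q$. For the second claim, \eqref{eq:gap} reads $\frac2d-\beta_k=\frac{2/d}{1+dF((k-2)/2)}$, so $\log\frac1{2/d-\beta_k}=\frac k2\log q+O(1)$. For $\beta_k\le p\le\beta_{k+1}$ the same estimate holds for $\log\frac1{2/d-p}$, and $\frac1{k+1}\le1-D_d(p)\le\frac1k$. As $p\uparrow\frac2d$ we have $k\to\infty$, and $(1-D_d(p))\log\frac1{2/d-p}\to\frac12\log q$.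
\end{proof}

\begin{thebibliography}{1}

\bibitem{BG}
Itai Benjamini and Ori Gurel-Gurevich,
\emph{A density version for H\"aggstr\"om's theorem},
arXiv:1702.04688 (2017).

\end{thebibliography}
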